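# Knots with the same surgery and different traces

## 1. Two fillings of $S^1\times S^{n-1}$

Let $n\ge 4$. Split the sphere as
$$S^n=\partial(D^2\times D^{n-1})=(S^1\times D^{n-1})\cup (D^2\times S^{n-2}),$$
and let $U=0\times S^{n-2}$ be the flat $(n-2)$-sphere. There are two things one can do with $U$.

One can do surgery: remove $D^2\times S^{n-2}$ and glue in $S^1\times D^{n-1}$ by the identity of $S^1\times S^{n-2}$. The result is $S^1\times(D^{n-1}\cup D^{n-1})=S^1\times S^{n-1}$. One can also attach an $(n-1)$-handle to $D^{n+1}=D^2\times D^{n-1}$ along $D^2\times S^{n-2}$. The result is $D^2\times(D^{n-1}\cup D^{n-1})=D^2\times S^{n-1}$. The boundary of the second object is the first one.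

Now go backward. Start with $M=S^1\times S^{n-1}$ and the circle $\gamma=S^1\times y_0$, remove a tube $S^1\times D^{n-1}$ around $\gamma$, and glue in $D^2\times S^{n-2}$. Since $\pi_1SO(n-1)=\mathbb Z/2$, there are two ways to parametrize the tube: the obvious one, and the one twisted by
$$\rho(\theta,x)=(\theta,R_\theta x),$$
where $R:S^1\to SO(n-1)$ is a generator of $\pi_1SO(n-1)$, say rotation by $\theta$ in the first two coordinates. The obvious parametrization returns $S^n$ with $U$ as the core of $D^2\times S^{n-2}$. For the twisted one, note that $\rho$ extends over the *other* half $S^1\times D^{n-1}$ of $M$ by the same formula. So again we get $S^n$, and the core is again $U$, with the same handle picture: two fillings of $M$, both diffeomorphic to $D^2\times S^{n-1}$.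

Are the two fillings the same *as fillings of* $M$? They differ by the diffeomorphism $T(\theta,y)=(\theta,R_\theta y)$ of $S^1\times S^{n-1}$, where $SO(n-1)$ acts on $S^{n-1}\subset\mathbb R^n$ fixing $y_0$. The map $T$ fixes $\gamma$ pointwise, but its differential turns the normal frame of $\gamma$ once around, through the nontrivial loop of $SO(n-1)$. A spin structure on $M$, restricted to $\gamma$, is a homotopy class of stable framings of $TM|_\gamma$, and $M$ has exactly two spin structures, told apart on $\gamma$. So $T$ exchanges them. Each filling, being simply connected with $H^2(\,\cdot\,;\mathbb Z/2)=0$, has one spin structure, which restricts to one of the two on $M$; the two fillings choose different ones.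

So $M=S^1\times S^{n-1}$ has two fillings that leave different spin structures on it, and they are diffeomorphic manifolds only because $M$ has a symmetry exchanging these spin structures. These notes ask what happens for an $M$ that lacks this symmetry.

## 2. Knots, traces, surgeries, and the spin structure left on the boundary

Manifolds are smooth and homology is integral unless indicated. For oriented manifolds, "diffeomorphic" and $\cong$ always mean *orientation-preservingly* diffeomorphic.

**Definition (knot, trace, surgery).** A *knot in $S^n$* is a smooth embedding $K:S^{n-2}\hookrightarrow S^n$. Its *trace* $X(K)$ is the oriented compact $(n+1)$-manifold obtained from $D^{n+1}$ by attaching an $(n-1)$-handle along a tubular neighborhood of $K$. The *surgery* $S^n(K)$ is the closed oriented $n$-manifold obtained from $S^n$ by replacing an open tubular neighborhood $S^{n-2}\times\mathrm{int}\,D^2$ of $K$ by $D^{n-1}\times S^1$. Then $S^n(K)=\partial X(K)$. The *exterior* of $K$ is $S^n$ minus an open tubular neighborhood.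

For $n\ge4$ the framing of $K$ is unique because $\pi_{n-2}SO(2)=0$, so all this is well defined. For the unknot, Section 1 gives $X(U)=D^2\times S^{n-1}$ and $S^n(U)=S^1\times S^{n-1}$.

**Definition (Gluck twist).** The *Gluck twist* $\Sigma_K$ of $S^n$ along $K$ is obtained by removing $S^{n-2}\times D^2$ and gluing it back with the twist $(x,\theta)\mapsto(R_\theta x,\theta)$ of $S^{n-2}\times S^1$, where $R$ generates $\pi_1SO(n-1)=\mathbb Z/2$.

For the unknot, Section 1 shows $\Sigma_U\cong S^n$. In general $\Sigma_K$ is a homotopy sphere: the group of the exterior becomes trivial after killing the meridian, and the homology is that of a sphere by the same Mayer–Vietoris computation as for $S^n$.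

**Spin facts.** An oriented manifold $M$ has a spin structure if and only if $w_2(M)=0$, and then the set of spin structures is a torsor for $H^1(M;\mathbb Z/2)$. The circle has two, $S^1_b$ (which extends over $D^2$) and $S^1_{Lie}$ (which does not). Of the two spin structures on $S^1\times D^{n-1}$, exactly one extends over a $2$-handle $D^2\times D^{n-1}$ attached along it. Changing the framing of the circle by the nontrivial element of $\pi_1SO(n-1)$ changes which one.

Since $X(K)\simeq S^{n-1}$ with $n-1\ge3$, the trace has a unique spin structure. Let $s_K$ be its restriction to $S^n(K)$. Put $M=S^n(K)$, $X=X(K)$. By duality $H_j(X,M)\cong H^{n+1-j}(X)$ is $\mathbb Z$ for $j=2,n+1$ and $0$ otherwise. The exact sequence of $(X,M)$ then gives $H_*(M)\cong H_*(S^1\times S^{n-1})$. As $M$ is spin with $H^1(M;\mathbb Z/2)=\mathbb Z/2$, it has exactly two spin structures, and $s_K$ is one of them.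

For every $n\ge4$ it is known that there are non-isotopic knots with diffeomorphic traces. The question of these notes is posed in the paper of Valentina Bais, Alessio Di Prisa, Daniel Hartman, Chun-Sheng Hsueh, Marc Kegel, Alice Merz, Mark Pencovitch, Arunima Ray, Diego Santoro, Paula Truöl and Laura Wakelin, "On the detection of knots by their traces in high dimensions", arXiv:2511.07251 (2025): for $n\ge4$, are there knots in $S^n$ with diffeomorphic surgeries whose traces are not diffeomorphic? The answer is yes for every $n\ge 4$.

**Theorem A.** For every $n\ge4$ there are knots $K_1,K_2\subset S^n$ with $S^n(K_1)\cong S^n(K_2)$ and $X(K_1)\not\cong X(K_2)$. They can be chosen with diffeomorphic exteriors, and the traces are not even orientation-preservingly homeomorphic.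

**Theorem B.** Let $n\ge4$. Then $X(K_1)\cong X(K_2)$ if and only if there is an orientation-preserving diffeomorphism $S^n(K_1)\to S^n(K_2)$ carrying $s_{K_1}$ to $s_{K_2}$. Hence at most two traces, up to diffeomorphism, have boundary diffeomorphic to a given $M$.

**Theorem C.** Let $n\ge5$ and $M=S^n(K)$. There are two non-diffeomorphic traces with boundary $\cong M$ if and only if (i) the Gluck twist $\Sigma_K$ is diffeomorphic to $S^n$, and (ii) no orientation-preserving diffeomorphism of $M$ exchanges its two spin structures.

Sections 3–11 prove Theorem A, and Sections 12 and 13 prove Theorems B and C.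

## 3. One circle with two framings

The opening example generalizes to a recipe for producing pairs of knots.

**Lemma 1.** Let $M^n$ ($n\ge4$) be closed, connected and oriented with $H_1(M)=\mathbb Z$ and $w_2(M)=0$. Let $\gamma\subset M$ be an embedded circle generating $H_1(M)$, with its two framings $\varphi_1,\varphi_2$. Suppose surgery on both $(\gamma,\varphi_i)$ gives $S^n$, and let $K_i$ be the belt sphere. Then the $K_i$ have the same exterior $M\setminus\nu\gamma$, $S^n(K_i)\cong M$, and $s_{K_1}\ne s_{K_2}$ under these identifications. If $X(K_1)\cong X(K_2)$, then some orientation-preserving diffeomorphism of $M$ exchanges the two spin structures.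

*Proof.* Framings of $\gamma$ correspond to $\pi_1SO(n-1)=\mathbb Z/2$. Surgery replaces $\gamma\times D^{n-1}$ by $D^2\times S^{n-2}$, and $K_i=0\times S^{n-2}$, so the exterior of $K_i$ is $M\setminus\nu\gamma$. As the framing of $K_i$ is unique, surgery on $K_i$ undoes the surgery and returns $M$. All orientations are those extending the orientation of the common exterior.

The trace of the surgery on $(\gamma,\varphi_i)$ is $(M\times I)\cup h^2$. Read upside down it is $(S^n\times I)\cup h^{n-1}$, with the $(n-1)$-handle attached along $K_i$. So it is $X(K_i)$ minus an open ball. Hence $s_{K_i}$ is the spin structure on $M$ that extends over the $2$-handle attached along $(\gamma,\varphi_i)$. By the spin facts, exactly one of the two spin structures near $\gamma$ extends, and the two framings select different ones. The restriction $H^1(M;\mathbb Z/2)\to H^1(\gamma;\mathbb Z/2)$ is an isomorphism, so $s_{K_1}\neq s_{K_2}$.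

A diffeomorphism $X(K_1)\cong X(K_2)$ carries the unique spin structure to the unique spin structure. Its restriction to the boundary is an orientation-preserving diffeomorphism of $M$ taking $s_{K_1}$ to $s_{K_2}$. As $M$ has only these two spin structures, it exchanges them. $\square$

If $M=S^n(K)$ and $\gamma$ is the core of the glued-in $D^{n-1}\times S^1$, one framing gives back $S^n$ with $K$, and the other gives the Gluck twist $\Sigma_K$, since the regluing of $S^{n-2}\times D^2$ differs by the twist. So we look for $M$ and $\gamma$ such that both surgeries give $S^n$ and no orientation-preserving diffeomorphism of $M$ exchanges the spin structures.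

## 4. Spin bordism over the fundamental group

Let $\Omega_*(Y)$ denote spin bordism of a space $Y$: classes of closed spin manifolds with a map to $Y$. We write $\Omega_*=\Omega_*(pt)$ and use that $\Omega_1=\mathbb Z/2$ is generated by $\eta=[S^1_{Lie}]$, $\Omega_2=\mathbb Z/2$ by $\eta^2$, and $\Omega_4\cong\mathbb Z$ is detected by the signature. The group $\Omega_*$ acts on $\Omega_*(Y)$ by $[V]\cdot[\Lambda,g]=[V\times\Lambda,\,g\circ\mathrm{pr}_\Lambda]$. Put $\tilde\Omega_*(Y)=\mathrm{coker}(\Omega_*(pt)\to\Omega_*(Y))$, a direct summand of $\Omega_*(Y)$. There are suspension isomorphisms, and in particular $\tilde\Omega_{q+j}(S^q)\cong\Omega_j$, given by the transverse preimage of a point. For example, if $L^q$ is a closed spin manifold and $c:L\to S^q$ has degree one (collapse the complement of a ball), then $\eta^j[L,c]$ corresponds to $\eta^j\in\Omega_j$, and is nonzero for $j=1,2$.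

How does one show that no diffeomorphism exchanges the spin structures $s_1,s_2$ of $M$? A sensible first attempt is the class $[M,s]\in\Omega_n$, since $F(s_1)=s_2$ would force $[M,s_1]=[M,s_2]$. It never distinguishes anything: in our setting $(M,s_{K_i})$ bounds $X(K_i)$, so both classes are $0$. One can refine by recording the map $c:M\to S^1$ that generates $H^1(M)$, giving classes in $\Omega_n(S^1)\cong\Omega_n\oplus\Omega_{n-1}$. The first components are $0$ as before. The second component is the bordism class of $V=c^{-1}(pt)$. The spin structures $s_1,s_2$ differ by the pullback under $c$ of the generator of $H^1(S^1;\mathbb Z/2)$, which vanishes on $V$. So the second components agree as well. The attempt fails because these reference maps do not see enough of $\pi_1(M)$. We therefore use a reference map to $BP$, where $P$ is a large subgroup of $\pi_1$ that dies in the traces.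

**Lemma 2.** Let $\Lambda^{n-1}$ be closed and connected with spin structure $\sigma$. Let $g:\Lambda\to BP$ induce an isomorphism on $\pi_1$, with center $Z(P)=1$ and $\eta\cdot[\Lambda,\sigma,g]\ne0$ in $\Omega_n(BP)$. Then no orientation-preserving diffeomorphism $F$ of $S^1\times\Lambda$ preserving the subgroup $P\subset\mathbb Z\times P=\pi_1(S^1\times\Lambda)$ maps one of $S^1_b\times\sigma$, $S^1_{Lie}\times\sigma$ to the other.

*Proof.* Since $Z(P)=1$, the center of $\mathbb Z\times P$ is $\mathbb Z$. So, up to inner automorphisms (change of base path), $F_*$ preserves both $P$ and $\mathbb Z$, hence $F_*=(\pm1)\times\psi$ with $\psi\in\mathrm{Aut}(P)$. Let $\mathrm{pr}:S^1\times\Lambda\to\Lambda\xrightarrow{g}BP$. Free homotopy classes of maps of a connected complex to $BP$ correspond to homomorphisms to $P$ up to conjugation. Both $\mathrm{pr}\circ F$ and $B\psi\circ\mathrm{pr}$ induce $(z,x)\mapsto\psi(x)$, so they are homotopic. If $F$ maps $s$ to $s'$, then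
$$[S^1\times\Lambda,s',\mathrm{pr}]=[S^1\times\Lambda,s,\mathrm{pr}\circ F]=B\psi_*[S^1\times\Lambda,s,\mathrm{pr}],$$
and $B\psi_*$ is an automorphism of $\Omega_n(BP)$. So the two classes are both zero or both nonzero. But $[S^1_b\times\Lambda,\mathrm{pr}]=0$, because it bounds $D^2\times\Lambda$, while $[S^1_{Lie}\times\Lambda,\mathrm{pr}]=\eta[\Lambda,\sigma,g]\neq0$. $\square$

For $\Lambda=S^{n-1}$ we have $P=1$ and $\eta[S^{n-1}]=0$ since $S^{n-1}$ bounds a spin disc. So the lemma says nothing about $S^1\times S^{n-1}$, as it must, since the twist $T$ of Section 1 exists.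

## 5. Dimension four: twist-spun figure-eight knots

**Definition (twist spin).** Let $\kappa\subset S^3$ be a knot and $a\subset B^3$ the knotted arc obtained by removing from $(S^3,\kappa)$ a small ball around a point of $\kappa$. Put the ends of $a$ at the poles, and let $R_\theta$ rotate $B^3$ about the polar axis. In $S^4=(S^1\times B^3)\cup(D^2\times S^2)$ the *$k$-twist-spin* of $\kappa$ is
$$\{(\theta,R_{k\theta}z): z\in a\}\ \cup\ D^2\times\{\text{poles}\}.$$

If $a$ is the polar axis, this is the boundary of $D^2\times(\text{axis})$, so the twist-spin of the trivial knot is the unknot for every $k$.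

**Lemma 3 (Gordon, *Knots in the 4-sphere*, 1976).** The Gluck twist of $S^4$ along a twist-spun knot is diffeomorphic to $S^4$.

*Proof.* Both $S^4$ and its Gluck twist belong to one family of manifolds indexed by bases of $\mathbb Z^2$, and an even version of the Euclidean algorithm connects them.

**Step 1: the family $Z(v,w)$.** This step sets up the manifolds. Let $X$ be the exterior of $\kappa$, $\partial X=S^1_\phi\times S^1_\lambda$ (meridian, longitude), and $T^2=S^1_\theta\times S^1_\phi$, so that $\partial(S^1_\theta\times X)=T^2\times S^1_\lambda$. Write $S^1_\lambda=I_1\cup I_2$ as two half circles. For a basis $(v,w)$ of $\mathbb Z^2=H_1(T^2)$ let $W(v,w)$ be $T^2\times[0,1]\times S^1_\lambda$ with the following collapses on $T^2\times1\times S^1_\lambda$: circles in direction $v$ over $I_1$, circles in direction $w$ over $I_2$, all of $T^2$ over the two points of $I_1\cap I_2$. As $(v,w)$ is a basis, near such a point we see $\mathbb C^2$ with the standard action of $T^2$, so $W(v,w)$ is a smooth $T^2$-manifold. Let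
$$Z(v,w)=(S^1_\theta\times X)\cup W(v,w),$$
glued along $T^2\times0\times S^1_\lambda$. For the unknot, $S^1_\theta\times X=T^2\times D^2$, and $Z(v,w)$ is the $T^2$-manifold over a bigon with edges $v,w$, which is $S^4$.

**Step 2: signs and order do not matter.** Only the circle subgroups generated by $v$ and $w$ enter, so $Z(\pm v,\pm w)=Z(v,w)$. Also $Z(v,w)\cong Z(w,v)$, by the map $(t,s,\lambda)\mapsto(t,s,\lambda+\rho(s)\pi)$ on $W$, where $\rho=0$ near $0$ and $\rho=1$ near $1$: it is the identity near the gluing locus and interchanges $I_1$ and $I_2$.

**Step 3: Gluck twists inside the family.** This step shows that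
$$\text{the Gluck twist of } Z(v,w) \text{ along } S_v \text{ is } Z(v+w,w),\qquad Z(v+2jw,w)\cong Z(v,w)\cong Z(v,w+2jv), \tag{1}$$
where $j\in\mathbb Z$ and $S_v$ is the image of $T^2\times1\times I_1$. Over the interior of $I_1$ the fiber is the circle $T^2/\langle v\rangle$, which collapses at both ends. So $S_v$ is a $2$-sphere. Use coordinates $\alpha w+\beta v$ on $T^2$. Both edges adjacent to $I_1$ collapse $w$, so a neighborhood of $S_v$ is $S^2\times D^2$ with the product action in which $\alpha$ rotates $S^2$ and $\beta$ rotates $D^2$. The Gluck twist reglues by $(x,\beta)\mapsto(R_\beta x,\beta)$, that is, by $(\alpha,\beta)\mapsto(\alpha+\beta,\beta)$. The circle that bounds in the reglued $D^2$, formerly of direction $v$, now has direction $v+w$, and the direction $w$ is unchanged. This proves the first claim. Regluing by $(x,\beta)\mapsto(R_{2j\beta}x,\beta)$ gives $Z(v+2jw,w)$ in the same way. The loop $\beta\mapsto R_{2j\beta}$ is null-homotopic in $SO(3)$, so this regluing map extends over $S^2\times D^2$, and the manifold is unchanged. By Step 2 the roles of $v$ and $w$ can be exchanged.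

**Step 4: shears.** Let $S_j(a,b)=(a+jb,b)$. We claim $Z(v,w)\cong Z(S_jv,S_jw)$. The generator of $H^1(X)$ is represented by a map $f:X\to S^1$ with $f|_{\partial X}=\phi$. The diffeomorphism $(\theta,y)\mapsto(\theta+jf(y),y)$ of $S^1_\theta\times X$ restricts on the boundary to $S_j$ acting on $T^2$, and this extends to a diffeomorphism $W(v,w)\to W(S_jv,S_jw)$.

**Step 5: locating $(S^4,\text{twist spin})$.** We show that $Z((0,1),(1,-k))=S^4$, with $S_{(0,1)}$ the $k$-twist-spin of $\kappa$. The direction $(0,1)$ collapsed over $I_1$ is the $\phi$-circle. Adding to $X$ the filling $D^2_\phi\times I_1$ gives $S^3$ minus a ball, that is, $B^3$ containing the knotted arc $a=0\times I_1$. So $S^1_\theta\times X$ together with the part of $W$ away from $I_2$ is $S^1_\theta\times B^3$. The part over a neighborhood of $I_2$ is $S^2\times D^2$, with coordinates $\alpha(0,1)+\beta(1,-k)$, where $\alpha$ rotates $S^2$ and $\beta$ rotates $D^2$. On the common boundary, $\theta=\beta$ and $\phi=\alpha-k\beta$, so $(x,\theta)\in S^2\times\partial D^2$ is glued to $(\theta,R_{-k\theta}x)\in S^1_\theta\times\partial B^3$. Applying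 the diffeomorphism $(\theta,y)\mapsto(\theta,R_{k\theta}y)$ of $S^1\times B^3$ makes the gluing standard, so the manifold is $S^4$. The sphere $S_{(0,1)}$, which was $S^1_\theta\times a$ capped by two discs $D^2\times\{\text{poles}\}$, becomes $\{(\theta,R_{k\theta}z)\}$ capped by these discs: the $k$-twist-spin. The sign convention for $k$ is immaterial, as $k\in\mathbb Z$ is arbitrary. For $k=0$ we read off $Z((0,1),(1,0))=S^4$.

**Step 6: the even Euclidean algorithm.** It remains to identify the Gluck twist, which by (1) is $Z((1,1-k),(1,-k))$, with $S^4$. Let $(b,d)$ be the second coordinates of $(v,w)$. Initially $(b,d)=(1-k,-k)$; these are coprime of opposite parity. The moves in (1) replace $b$ by $b+2jd$ or $d$ by $d+2jb$, and preserve coprimality and parities. In particular $|b|=|d|$ never occurs. If $|b|>|d|>0$, choose $j$ with $|b+2jd|\le|d|$. Equality would force $d\mid b$, hence $|d|=1$ by coprimality, and then $b$ is even; but then $b+2jd$ is even and not $\pm1$. So the inequality is strict. The same works with the roles exchanged. The process stops when one coordinate is $0$, and then the other is $\pm1$. By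 Step 2 and because $(v,w)$ is a basis, we may take $v=(a,1)$ and $w=(1,0)$. By Step 4 with $j=-a$ we reach $v=(0,1)$, $w=(1,0)$, which is $S^4$ by Step 5. $\square$

We can now prove Theorem A for $n=4$, in the smooth category. Let $k\ge5$ be odd, $\kappa$ the figure-eight knot, $K_1$ its $k$-twist-spin, and $L$ the $k$-fold cyclic branched cover of $\kappa$, with covering transformation $\tau$, $\tau^k=1$. By Helling–Kim–Mennicke, *A geometric study of Fibonacci groups*, J. Lie Theory 8 (1998), the $k$-fold cyclic branched covers of the figure-eight knot are hyperbolic for $k\ge4$. So $L=BP$ with $P=\pi_1L$, and $Z(P)=1$, as for every closed hyperbolic $3$-manifold.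

**Step 1: $M=S^4(K_1)$ is the mapping torus of $\tau$ on $L$.** By Zeeman (*Twisting spun knots*, 1965), the exterior of $K_1$ is the mapping torus of $\tau$ restricted to $L$ minus a $\tau$-invariant ball around a point of the branch set. On that ball $\tau$ is a rotation, isotopic to the identity, so its mapping torus is $D^3\times S^1$. Hence both $M$ and the mapping torus of $\tau$ on $L$ are fillings of the exterior by $D^3\times S^1$. Every diffeomorphism of $S^2\times S^1$ is isotopic to a product of reflections of the two factors and the twist $(x,\theta)\mapsto(R_\theta x,\theta)$, and all of these extend over $D^3\times S^1$. So the filling is unique, and $M$ is the mapping torus.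

**Step 2: a pair of knots.** Let $\gamma\subset M$ be the core of the glued-in $D^3\times S^1$. One framing gives back $(S^4,K_1)$. The other gives the Gluck twist, which is $S^4$ by Lemma 3; let $K_2$ be its belt sphere. By Lemma 1 it remains to exclude an orientation-preserving diffeomorphism $F:M\to M$ with $F(s_1)=s_2$, where $s_1\neq s_2$ are the two spin structures.

**Step 3: passing to $S^1\times L$.** We lift $F$ to a cover where Lemma 2 applies. We have $\pi_1(M)/P=\mathbb Z$ and $H_1(M)=\mathbb Z$. The surjection $H_1(M)\to\pi_1(M)/P$ is therefore an isomorphism, so $P=[\pi_1M,\pi_1M]$ and $F$ preserves it. Also $F$ preserves the preimage of $k\mathbb Z\subset H_1(M)$ in $\pi_1M$. So $F$ lifts to an orientation-preserving diffeomorphism $F_k$ of the $k$-fold cyclic cover $q:M_k\to M$, and $F_k$ preserves $P$. As $\tau^k=1$, $M_k=S^1\times L$.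

**Step 4: the spin structures on the cover.** Let $x\in H^1(M;\mathbb Z/2)$ be the generator. The spin structures $q^*s_1$ and $q^*s_2$ differ by $q^*x$, which vanishes on $L$. On $S^1\times pt$ it is nonzero, because this circle maps to $k$ times a generator of $H_1(M)$ and $k$ is odd. A spin structure on $S^1\times L$ is determined by its restrictions to $L$ and to $S^1\times pt$. So for one spin structure $\sigma$ on $L$, $q^*s_1$ and $q^*s_2$ are $S^1_b\times\sigma$ and $S^1_{Lie}\times\sigma$ in some order, and $F_k$ maps one to the other. (For even $k$ the argument stops at this line: then $q^*x=0$ and $q^*s_1=q^*s_2$.)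

**Step 5: contradiction.** Under a degree-one map $L\to S^3$, $\eta[L,\sigma,\mathrm{id}]$ maps to $\eta\ne0$ in $\tilde\Omega_4(S^3)\cong\Omega_1$. So $\eta[L,\sigma,\mathrm{id}]\ne0$ in $\Omega_4(BP)$, and Lemma 2 excludes $F_k$. This proves the smooth part of Theorem A for $n=4$.

## 6. Products $S^1\times\Lambda$ with $\Lambda$ a homology sphere

For $n\ge5$ we can take $M$ to be a product on the nose, using the h-cobordism theorem to recognize $S^n$. A *homology sphere* is a closed oriented manifold with the homology of a sphere. For a group $P$ and $p\in P$, $\langle\langle p\rangle\rangle$ is the normal closure of $p$. For example, a knot group is the normal closure of a meridian. The input is the following.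

**Proposition 4.** For every $n\ge5$ there are a homology sphere $\Lambda^{n-1}$ bounding a contractible manifold $C^n$ and a map $g:\Lambda\to BP$ inducing an isomorphism on $\pi_1$, with $P$ perfect, $Z(P)=1$, $P=\langle\langle p\rangle\rangle$ for some $p$, and $\eta[\Lambda,g]\ne0$ in $\tilde\Omega_n(BP)$.

Here $\Lambda$ carries its unique spin structure. The proof occupies Sections 7–10. First we see why it is enough.

*Proof of Theorem A (smooth part) for $n\ge5$, given Proposition 4.* Let $M=S^1\times\Lambda$, and let $\gamma\subset M$ be an embedded circle representing $(1,p)\in\mathbb Z\times P=\pi_1(M)$. As $P$ is perfect, $\gamma$ generates $H_1(M)=\mathbb Z$. Also $w_2(M)=0$. Let $\Sigma_i$ be the result of surgery on $(\gamma,\varphi_i)$, $i=1,2$.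

**Step 1: $\Sigma_i$ is simply connected.** We have $\pi_1\Sigma_i=(\mathbb Z\times P)/\langle\langle(1,p)\rangle\rangle$. In this quotient the image of $p$ is the inverse of the image of the central generator $t$, so it is central. The image of $P=\langle\langle p\rangle\rangle$ is generated by conjugates of a central element, so it is cyclic. As $P$ is perfect, this image is trivial, and then $t=p^{-1}$ is trivial too.

**Step 2: $\Sigma_i\cong S^n$.** Attach a $2$-handle to $S^1\times C$ along $(\gamma,\varphi_i)$, where $\gamma\subset S^1\times\Lambda=\partial(S^1\times C)$. Since $C$ is contractible and $\gamma$ maps to a generator of $\pi_1(S^1\times C)=\mathbb Z$, the result is contractible. It has dimension $n+1\ge6$ and simply connected boundary $\Sigma_i$. By the h-cobordism theorem it is $D^{n+1}$, so $\Sigma_i\cong S^n$.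

**Step 3: no exchange of spin structures.** Lemma 1 gives $K_1,K_2$ with the same exterior and $S^n(K_i)\cong M$. An orientation-preserving diffeomorphism $F$ of $M$ preserves $P=[\pi_1M,\pi_1M]$. The two spin structures of $M$ are $S^1_b\times\Lambda$ and $S^1_{Lie}\times\Lambda$. As $\eta[\Lambda,g]\ne0$ in the summand $\tilde\Omega_n(BP)$ of $\Omega_n(BP)$, Lemma 2 says that $F$ cannot exchange them. By Lemma 1, $X(K_1)\not\cong X(K_2)$. $\square$

It remains to find $\Lambda$, and the delicate condition is $\eta[\Lambda,g]\neq0$. One might hope that it is enough for $g_*[\Lambda]$ to generate $H_{m}(P)\cong\mathbb Z$, $m=\dim\Lambda$. In general, for maps to a space $Y$, this is not enough. Take $S^2\subset\mathbb{CP}^2$, which generates $H_2(\mathbb{CP}^2)$. The exact sequence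
$$\tilde\Omega_4(S^4)\to\tilde\Omega_3(S^2)\cong\Omega_1\to\tilde\Omega_3(\mathbb{CP}^2)\to\tilde\Omega_3(S^4)=0$$
starts with the map sending the generator to the class of the Hopf map $S^3\to S^2$, whose point preimage is a circle representing $\eta$. So $\tilde\Omega_3(\mathbb{CP}^2)=0$ and $\eta[S^2\subset \mathbb{CP}^2]=0$: the $4$-cell has killed it. To be safe we want $BP$ to have the homology of the sphere $S^m$ in all degrees $\le m+3$. The next section builds such groups.

## 7. Groups with the homology of a sphere in a range

**Definition (type F).** A group $G$ is of *type F* if it has a finite complex as $K(G,1)$. Examples: $\mathbb Z$ (the circle), and $\pi_1$ of a closed aspherical manifold.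

We use amalgams $A*_CB$ and HNN extensions (possibly with several stable letters). They are modeled by graphs of spaces: glue cylinders on the classifying spaces of the edge groups to those of the vertex groups. The result is aspherical when the edge maps are injective on $\pi_1$, is a finite complex if all pieces are, and gives a Mayer–Vietoris sequence. We also use the normal form theorem: in $A*_CB$, write an element not in $C$ as a product of syllables alternately in $A\setminus C$ and $B\setminus C$; then the number of syllables, and the factor to which each one belongs, depend only on the element.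

**Higman's group.** Let
$$H=\langle a_i\ (i\in\mathbb Z/4)\mid a_ia_{i+1}a_i^{-1}=a_{i+1}^2\rangle.$$
In $BS(1,2)=\langle a_0,a_1\mid a_0a_1a_0^{-1}=a_1^2\rangle\cong\mathbb Z[\tfrac12]\rtimes\mathbb Z$ both generators have infinite order, and $\langle a_0\rangle\cap\langle a_1\rangle=1$, because the homomorphism $a_0\mapsto1$, $a_1\mapsto0$ to $\mathbb Z$ is injective on $\langle a_0\rangle$. So the group $\langle a_0,a_1,a_2\rangle$ with its two relations is an amalgam of two copies of $BS(1,2)$ along $\langle a_1\rangle\cong\mathbb Z$. In it, $\langle a_0\rangle$ and $\langle a_2\rangle$ meet $\langle a_1\rangle$ trivially, so alternating words in nonzero powers of $a_0$ and $a_2$ are reduced, and $\langle a_0,a_2\rangle$ is free of rank $2$. The same holds for $\langle a_2,a_3,a_0\rangle$. Finally $H$ is the amalgam of these two groups along the free group $\langle a_0,a_2\rangle$. All edge maps are injective, so gluing the presentation complexes shows that the presentation complex of $H$ is a finite $2$-dimensional $BH$. The properties we need are these.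

- $H$ is *acyclic*, i.e. $\tilde H_*(H)=0$. Abelianizing gives $a_{i+1}=2a_{i+1}$, so $H_1=0$. Since $\chi=1-4+4=1$ and $H_2$ is free, $H_2=0$.
- $H\neq1$, and $a_0,a_2$ freely generate a free subgroup.
- $H=\langle\langle a_0\rangle\rangle$: if $a_0=1$ then $a_1=a_1^2$, so $a_1=1$, and so on around the cycle.
- The shift $a_i\mapsto a_{i+1}$ is an automorphism.

**The construction $A(G)$.** This construction embeds $G$ in a group with much less low-dimensional homology. Let $G$ be of type F. Let $m(G)$ be the HNN extension of $G\times G$ with stable letters $s,d$ and relations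
$$s^{-1}(g,1)s=(1,g),\qquad d^{-1}(g,1)d=(g,g).$$
The Mayer–Vietoris map is $\alpha:\tilde H_k(G)^2\to\tilde H_k(G\times G)$, $\alpha(x,y)=(i_1x-i_2x)+(i_1y-\Delta_*y)$, where $i_1,i_2$ are the inclusions of the factors and $\Delta$ is the diagonal. With the projections $p_1,p_2$ we get
$$(p_{1*},p_{2*})\,\alpha(x,y)=(x+y-y,\,-x-y)=(x,-x-y),$$
an isomorphism. So $\alpha$ is injective, and its cokernel is isomorphic to $\ker(p_{1*},p_{2*})\cong\tilde H_k(BG\wedge BG)$; the last step uses that $(p_{1*},p_{2*})$ splits the inclusion of $\tilde H_k(BG\vee BG)$. The degree-zero terms contribute $\mathbb Z^2$ to $H_1$, and $\tilde H_1(BG\wedge BG)=0$. Hence $H_1(m(G))=\mathbb Z^2$, generated by $s,d$, and $H_k(m(G))\cong\tilde H_k(BG\wedge BG)$ for $k\ge2$. Killing $G\times G$ shows that $s,d$ freely generate a retract of $m(G)$. Put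
$$A(G)=m(G)*_{s=a_0,\ d=a_2}H,$$
an amalgam along a free group of rank $2$. Since $H$ is acyclic and the free group maps isomorphically to $H_1(m(G))$, Mayer–Vietoris gives:

- $A(G)\supset G=G\times1$, $A(G)$ is of type F, and $\tilde H_*(A(G))\cong\tilde H_*(BG\wedge BG)$.
- $A(G)=\langle\langle a_0\rangle\rangle$. Indeed, if $s=a_0=1$ then $H=1$, so $d=a_2=1$. Then $(g,1)=(1,g)$ and $(g,1)=(g,g)$, so $(1,g)=1$ and $(g,1)=1$, and everything dies.

For example, $\tilde H_*(A(\mathbb Z))\cong\tilde H_*(S^1\wedge S^1)$ is $\mathbb Z$ in degree $2$ only. By Künneth, if $\tilde H_i(G)=0$ for $i<e$, then $\tilde H_i(A(G))=0$ for $i<2e$. Every $G$ has $e=1$, so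
$$\tilde H_i(A^j(G))=0\quad\text{for } i<2^j. \tag{2}$$

**Lemma 5.** For each $m\ge3$ there is a group $P$ of type F with $\tilde H_i(P)=0$ for $i\le m+3$, $i\ne m$, $H_m(P)=\mathbb Z$, $Z(P)=1$, and $P=\langle\langle p\rangle\rangle$ for some $p$. In particular $P$ is perfect.

*Proof.* **Step 1: the homology.** The idea is to suspend groups: a suspension is a union of two cones, and $A^j(G)$ serves as a cone on $G$ in low degrees. Let $c=m+3$ and choose $j\ge1$ with $2^j>c$. Put $G_1=\mathbb Z$, $B_k=A^j(G_k)$, $G_{k+1}=B_k*_{G_k}B_k'$, with $B_k'$ a copy of $B_k$. By (2), $\tilde H_i(B_k)=0$ for $i\le c$, so Mayer–Vietoris gives $\tilde H_i(G_{k+1})\cong\tilde H_{i-1}(G_k)$ for $i\le c$. Hence in degrees $\le c$, $\tilde H_*(G_m)$ is $\mathbb Z$ in degree $m$ only. Also $G_m\supset G_1\ne1$.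

**Step 2: weight one.** We modify $G_m$, without changing homology, so that it becomes the normal closure of one element. Write $G_m=B*_GB'$. Let $H_B=\langle a_i\rangle\subset B$ be the Higman subgroup of the last application of $A$, so $B=\langle\langle a_0\rangle\rangle$, and let $H_{B'}=\langle a_i'\rangle\subset B'$ be its copy. Let $P_1$ be the HNN extension of $G_m$ with letters $t_1,t_2$ and
$$t_1^{-1}a_it_1=a_i',\qquad t_2^{-1}a_it_2=a'_{i+1}\qquad(i\in\mathbb Z/4).$$
This makes sense because the shift is an automorphism of $H$. Since $H_B$ is acyclic, $H_1(P_1)=\mathbb Z^2$ (generated by $t_1,t_2$; recall $H_1(G_m)=0$ as $m\ge3$) and $H_i(P_1)=H_i(G_m)$ for $i\ge2$. Killing $G_m$ shows that $t_1,t_2$ freely generate a retract $F$. Put $P=P_1*_FH$, identifying $t_1,t_2$ with $b_0,b_2$ in a new Higman group $H=\langle b_0,\dots,b_3\rangle$. Then $P$ is of type F, $H_1(P)=0$, and $H_i(P)=H_i(G_m)$ for $i\ge2$, so the homology is as claimed and $P$ is perfect.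

Let $p=t_1$. If $t_1=b_0=1$, then $H=1$, so $t_2=b_2=1$. Hence $a_i=a_i'=a'_{i+1}$ for all $i$, so all $a_i'$ equal one element $a'$ with $a'=a'^2$, i.e. $a'=1$. Thus $H_B$ and $H_{B'}$ die, then $B=\langle\langle a_0\rangle\rangle$ and $B'$ die, and so everything dies. Hence $P=\langle\langle t_1\rangle\rangle$.

**Step 3: the center.** First, $F\ne P_1$, since the retraction $P_1\to F$ kills $G_m\neq1$; and $F\ne H$, since $H$ is perfect and nontrivial. We claim $Z(P)\subset F$. Suppose $z\in Z(P)\setminus F$ has reduced form $x_1\cdots x_l$, $l\ge1$. If $l$ is even, $x_1$ and $x_l$ lie in different factors. Choose $y$ outside $F$ in the factor of $x_1$. Then $zy$ has $l+1$ syllables, while $yz=(yx_1)x_2\cdots x_l$ has at most $l$; so $zy\neq yz$. If $l$ is odd, $x_1$ and $x_l$ lie in the same factor. Choose $y$ outside $F$ in the other factor. Then $yz$ and $zy$ are both reduced, with first syllables in different factors; so $yz\ne zy$. Both cases contradict centrality. Hence $Z(P)\subset F$, so $Z(P)\subset Z(F)=1$. $\square$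

## 8. Surgery on middle-dimensional classes in dimension $2r+1$

We will turn framed manifolds over $BP$ into homology spheres, and spin manifolds bounded by homology spheres into contractible ones. Both use the same algebra, collected here. The method follows Kervaire–Milnor, *Groups of homotopy spheres I*.

Let $r\ge2$, and let $N^{2r+1}$ be a compact connected oriented manifold with $\partial N$ empty or a homology sphere, such that $H_i(N)=0$ for $0<i<r$. Put $\mathcal H=H_r(N)$. Because $\partial N$ is empty or a homology sphere, duality gives
$$H_{r+1}(N)\cong H^r(N)\cong\mathrm{Hom}(\mathcal H,\mathbb Z)$$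
via the intersection pairing (the Ext term vanishes since $H_{r-1}(N)$ is free), and $H_i(N)=0$ for $r+1<i<2r+1$.

Let $S^r\times D^{r+1}\subset\mathrm{int}\,N$ be a framed embedded sphere representing $x\in\mathcal H$, let $N_0$ be the complement of $S^r\times\mathrm{int}\,D^{r+1}$, and let $N'=N_0\cup(D^{r+1}\times S^r)$ be the result of surgery. In $H_r(N_0)$ let
$$\varepsilon'=[pt\times\partial D^{r+1}],\qquad \varepsilon=[S^r\times pt],\quad pt\in\partial D^{r+1}.$$
The manifold $N$ arises from $N_0$ by attaching cells of dimension $r+1$ (along $\varepsilon'$) and $2r+1$, and $N'$ likewise, with the $(r+1)$-cell attached along $\varepsilon$. So $N_0\to N$ and $N_0\to N'$ are $r$-connected (isomorphisms on $\pi_i$ for $i<r$, onto for $i=r$). In particular $H_i(N')=0$ for $0<i<r$, so surgeries can be iterated. With $\mathcal H'=H_r(N')$ we have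
$$H_{r+1}(N)\xrightarrow{\ \cdot x\ }\mathbb Z\xrightarrow{1\mapsto\varepsilon'}H_r(N_0)\to\mathcal H\to0\ \text{ exact},\qquad \mathcal H'=H_r(N_0)/\langle\varepsilon\rangle. \tag{3}$$

**Lemma 6.** In this situation:

**(S1)** If $x$ generates a $\mathbb Z$-summand of $\mathcal H$, then $\mathcal H'=\mathcal H/\langle x\rangle$.

**(S2)** Let $\mathcal H$ be finite and let $x$ have order $l>1$. Then $l\varepsilon+l'\varepsilon'=0$ for a unique $l'\in\mathbb Z$, and $\varepsilon'$ has order $|l'|$ in $\mathcal H'$ (infinite if $l'=0$). If $l'\ne0$, then $|\mathcal H'|=|\mathcal H|\,|l'|/l$. If $l'=0$, then $\mathcal H'\cong\mathbb Z\oplus T$ with $|T|\le|\mathcal H|/l$, and a further surgery of type (S1) gives a group isomorphic to $T$.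

**(S3)** If $\mathcal H$ is finite, $\mathrm{lk}(x,x)=\mp l'/l$ mod $1$ for the nondegenerate linking form $\mathrm{lk}:\mathcal H\times\mathcal H\to\mathbb Q/\mathbb Z$, which is $(-1)^{r+1}$-symmetric.

**(S4)** If $\mathcal H$ is finite and $r$ is even, then $l'=0$.

Thus if $|l'|<l$, the order of $\mathcal H$ can be strictly reduced, in one or two surgeries.

*Proof.* *(S1)* There is a homomorphism $\mathcal H\to\mathbb Z$ with $x\mapsto1$, hence $\mu\in H_{r+1}(N)$ with $\mu\cdot x=1$. By (3), $\varepsilon'=0$ and $H_r(N_0)\cong\mathcal H$ with $\varepsilon\mapsto x$.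

*(S2)* Now $H_{r+1}(N)=\mathrm{Hom}(\mathcal H,\mathbb Z)=0$, so $\varepsilon'$ has infinite order in $H_r(N_0)$. As $l\varepsilon$ maps to $lx=0$, we get $l\varepsilon=-l'\varepsilon'$ for a unique $l'$. If $a\varepsilon'=b\varepsilon$, then $bx=0$, so $b=ql$ and $a\varepsilon'=-ql'\varepsilon'$, i.e. $a=-ql'$. Conversely, multiples of $l'\varepsilon'$ lie in $\langle\varepsilon\rangle$. So $\varepsilon'$ has order $|l'|$ in $\mathcal H'$. Moreover $\mathcal H'/\langle\varepsilon'\rangle\cong\mathcal H/\langle x\rangle$ has order $|\mathcal H|/l$. If $l'\ne0$ this gives the order of $\mathcal H'$. If $l'=0$, then $\mathcal H'$ has an infinite cyclic subgroup $\langle\varepsilon'\rangle$ with finite quotient, so $\mathcal H'\cong\mathbb Z\oplus T$ with $T$ finite. Since $T\cap\langle\varepsilon'\rangle=0$, $T$ injects into $\mathcal H/\langle x\rangle$. Surgery on a generator of the $\mathbb Z$-summand gives $T$ by (S1).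

*(S3)* Since $H_r(N;\mathbb Q)=H_{r+1}(N;\mathbb Q)=0$, disjoint $r$-cycles in $\mathrm{int}\,N$ have a well-defined rational linking number $\mathrm{Lk}$: bound the first by a rational chain and intersect with the second. It satisfies $\mathrm{Lk}(a,b)=(-1)^{r+1}\mathrm{Lk}(b,a)$. Its reduction mod $1$ is the linking form, whose adjoint is the composite of isomorphisms $\mathcal H\cong H_r(N,\partial N)\cong H^{r+1}(N)\cong\mathrm{Ext}(\mathcal H,\mathbb Z)\cong\mathrm{Hom}(\mathcal H,\mathbb Q/\mathbb Z)$; so it is nondegenerate. Let $x^+=S^r\times pt$ be the push-off. There is a rational chain $C$ in $N_0$ with $\partial C=\varepsilon+(l'/l)\varepsilon'$, and $\varepsilon'$ bounds a disc meeting the core $x$ once. So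
$$\mathrm{Lk}(x^+,x)=\mp l'/l. \tag{4}$$

*(S4)* Two distinct points of $\mathrm{int}\,D^{r+1}$ can be interchanged by moving them disjointly. So, shrinking the push-off into the interior, the pairs $(x^+,x)$ and $(x,x^+)$ are isotopic through disjoint pairs, and $\mathrm{Lk}(x^+,x)=\mathrm{Lk}(x,x^+)=-\mathrm{Lk}(x^+,x)$, as $r$ is even. So $\mathrm{Lk}(x^+,x)=0$, and $l'=0$ by (4). $\square$

## 9. Framed homology spheres $L^m$ over $BP$

**Lemma 7.** Let $m=2r+1\ge5$ and let $P$ be as in Lemma 5. There are a stably framed homology sphere $L^m$ and $g:L\to BP$ inducing an isomorphism on $\pi_1$, with $\eta[L,g]\ne0$ in $\tilde\Omega_{m+1}(BP)$ and $\eta^2[L,g]\ne0$ in $\tilde\Omega_{m+2}(BP)$.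

*Proof.* **Step 1: a framed manifold with the right bordism class.** We use that $BP$, after suspension, looks like $S^m$ in degrees $\le m+3$. For large $q$ the space $\Sigma^qBP$ is $(m+q-1)$-connected, so by Hurewicz $\pi_{m+q}(\Sigma^qBP)\cong H_m(BP)=\mathbb Z$. Let $u:S^{m+q}\to\Sigma^qBP$ be a generator. By Pontryagin–Thom it is represented by a closed stably framed manifold with a map $f:N^m\to BP$. The mapping cone $C_u$ is simply connected with $\tilde H_i(C_u)=0$ for $i\le m+q+3$, so it is $(m+q+3)$-connected. Maps of $i$-manifolds to $C_u$ with $i\le m+q+3$ are therefore null-homotopic, and $\tilde\Omega_i(C_u)=0$ for these $i$. By the exact sequence of the cofibration,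
$$u_*:\Omega_j\cong\tilde\Omega_{m+q+j}(S^{m+q})\to\tilde\Omega_{m+q+j}(\Sigma^qBP)\cong\tilde\Omega_{m+j}(BP)\quad\text{is an isomorphism for } j\le2. \tag{5}$$
It is linear over $\Omega_*$ up to sign and takes $1$ to the class of $u$, which is $[N,f]$. So it is $y\mapsto\pm y\cdot[N,f]$. Hence $\eta^j[N,f]\ne0$ in $\tilde\Omega_{m+j}(BP)$ for $j=1,2$. Framed surgeries over $BP$ do not change $[N,f]$, so it remains to turn $N$ by such surgeries into a homology sphere with $\pi_1\cong P$.

**Step 2: below the middle dimension.** By Wall, *Surgery on Compact Manifolds*, Thm 1.2 ($BP$ is a finite complex), we may assume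
$$N \text{ is connected and } f:N\to BP \text{ is } r\text{-connected.}\tag{6}$$
Then $\pi_1N=P$ (as $r\ge2$), $\pi_i(N)=0$ for $1<i<r$, and $H_i(N)\cong H_i(P)=0$ for $0<i<r$. So Section 8 applies; let $\mathcal H=H_r(N)$. The Hurewicz map $\pi_r(N)\to\mathcal H$ is onto: by (6), $BP$ is obtained from $N$, up to homotopy, by attaching cells of dimension $\ge r+1$, so $\ker(H_r(N)\to H_r(P))$ is generated by the attaching spheres of the $(r+1)$-cells, and $H_r(P)=0$. If $\mathcal H=0$, then $N$ is a homology sphere by Section 8.

**Step 3: which surgeries are available.** We check that every $x\in\mathcal H$ can be used, and how much freedom the framing has. By general position $x$ is represented by an embedding $S^r\to N^{2r+1}$. Its normal bundle is stably trivial, because $N$ is stably framed, and has rank $r+1>r$, hence is trivial. As $\pi_rSO(r+1)\to\pi_rSO$ is onto, the trivialization can be chosen so that the stable framing extends over the handle. It may then still be altered by $\ker(\pi_rSO(r+1)\to\pi_rSO)$, which is the image of $\pi_{r+1}(S^{r+1})$ and is generated by the clutching class of $TS^{r+1}$. The map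 $f$ extends over the handle because $\pi_r(BP)=0$. Since $N_0\to N$ and $N_0\to N'$ are $r$-connected and $f|_{N_0}$ factors through $N'$, (6) holds for $N'$.

**Step 4: $\mathcal H$ finite.** If $\mathcal H$ is infinite, surgery on a generator of a $\mathbb Z$-summand lowers its rank by (S1). So we may assume $\mathcal H$ finite. Suppose $\mathcal H\neq0$.

**Step 5: $r$ even.** By (S4), $l'=0$ for every $x\ne0$, so (S2) strictly reduces $|\mathcal H|$.

**Step 6: $r$ odd.** Here the framing freedom matters. Changing the framing by $\alpha:S^r\to SO(r+1)$ replaces $\varepsilon$ by $\varepsilon+\deg(\alpha(\cdot)v)\,\varepsilon'$, with $v$ a fixed unit vector. For the clutching class of $TS^{r+1}$ this degree is the Euler number $\pm2$. So $l'$ may be changed by multiples of $2l$, and we may take $|l'|\le l$. If $|l'|<l$ for some $x\neq0$, then $|\mathcal H|$ can be strictly reduced.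

Suppose no $x\neq0$ allows this. Then $l'\equiv l$ mod $2l$ for all $x\ne0$, so $\mathrm{lk}(x,x)=0$ for all $x$ by (S3). As $\mathrm{lk}$ is symmetric for $r$ odd, $0=\mathrm{lk}(x+y,x+y)=2\,\mathrm{lk}(x,y)$, and by nondegeneracy $2\mathcal H=0$. So we have shown:
$$\text{if } 2\mathcal H\ne0,\text{ then } |\mathcal H| \text{ can be strictly reduced.}\tag{7}$$
In the remaining case take $x\ne0$, so $l=2$, and use a framing with $l'=\pm2$. Choose $y$ with $\mathrm{lk}(y,x)=\frac12$ and a lift $\hat y\in H_r(N_0)$ of $y$. Then $2\hat y$ maps to $2y=0$, so $2\hat y=a\varepsilon'$ for some $a\in\mathbb Z$. Since $2\hat y-a\varepsilon'$ bounds in $N_0$ and $\varepsilon'$ bounds a disc meeting $x$ once, $\mathrm{lk}(y,x)=\pm a/2$ mod $1$, so $a$ is odd. After surgery on $x$, (S2) gives $|\mathcal H'|=|\mathcal H|$ and $\varepsilon'$ has order $2$ in $\mathcal H'$. So $2\hat y=a\varepsilon'\neq0$ in $\mathcal H'$, that is, $2\mathcal H'\ne0$. By (7), $|\mathcal H'|=|\mathcal H|$ can now be strictly reduced.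

So finitely many surgeries give $\mathcal H=0$. The result $g:L\to BP$ satisfies (6) and is framed bordant over $BP$ to $(N,f)$, so $\eta^j[L,g]=\eta^j[N,f]\neq0$ for $j=1,2$. $\square$

## 10. Contractible fillings and the proof of Proposition 4

**Lemma 8 (a case of Kervaire, *Smooth homology spheres and their fundamental groups*, 1969).** Let $\Lambda_0^q$ be a homology sphere with $\pi_1(\Lambda_0)=\langle\langle p\rangle\rangle$. If $q=4$, $\Lambda_0$ bounds a contractible manifold. If $q\ge5$, there is a homotopy sphere $\Sigma^q$ such that $\Lambda_0\#\Sigma$ bounds a contractible manifold.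

*Proof for $q=4$.* As $H_2(\Lambda_0)=0$, its signature is $0$, so $\Lambda_0$ bounds a spin manifold $N^5$. Make $N$ connected and, by spin surgeries on circles in the interior, simply connected. Then $\pi_2(N)=H_2(N)$. Its elements are represented by embedded $2$-spheres, and their rank-$3$ normal bundles are trivial as $w_2(N)=0$. Surgery on such a sphere preserves simple connectivity, since the sphere has codimension $3$ and $S^2$ is simply connected. The spin structure extends over the handle because $S^2$ has only one spin structure. So Lemma 6 with $r=2$ applies repeatedly: (S1) makes $H_2(N)$ finite, and then (S4) and (S2) reduce its order until $H_2(N)=0$. Then $H_3(N)=H_4(N)=0$ by Section 8, and $H_5(N)=0$ as $\partial N\ne\emptyset$. So $N$ is simply connected and acyclic, hence contractible.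

*Proof for $q\ge5$.* **Step 1: a homology cobordism to a homotopy sphere.** Attach to $\Lambda_0\times I$ a $2$-handle along a circle representing $p$ in $\Lambda_0\times1$, framed so that the spin structure extends. This gives a simply connected $V_1$ with $H_2(V_1)\cong H_2(V_1,\Lambda_0)=\mathbb Z$. Its upper boundary $\Lambda_1$ is spin, and $V_1$ is obtained from $\Lambda_1\times I$ by attaching a handle of index $q-1\ge4$. So $\Lambda_1$ is simply connected and $\pi_2(\Lambda_1)=\pi_2(V_1)=\mathbb Z$. Represent a generator by an embedded $S^2\subset\Lambda_1$. Its normal bundle, of rank $q-2\ge3$, is trivial as $w_2=0$. Attach a $3$-handle along it to get $V$ with upper boundary $\Sigma'$. Then $V$ is simply connected, and $H_*(V,\Lambda_0)=0$ since the handle chain complex is an isomorphism $\mathbb Z\to\mathbb Z$ from degree $3$ to degree $2$. By duality $H_*(V,\Sigma')=0$. Also $\Sigma'$ is simply connected: $S^2$ has codimension $\ge3$ in $\Lambda_1$, and the sphere $S^{q-3}$ in the glued-in $D^3\times S^{q-3}$ is simply connected. As $H_*(\Sigma')\cong H_*(V)\cong H_*(\Lambda_0)$, $\Sigma'$ is a homotopy sphere.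

**Step 2: removing an arc.** This merges the two boundary components. Remove from $V$ an open tubular neighborhood of an arc from $\Lambda_0$ to $\Sigma'$ to get $C$, with $\partial C=\Lambda_0\#\Sigma$, where $\Sigma=\pm\Sigma'$. The arc has codimension $q\ge5$, so $C$ is simply connected. In Mayer–Vietoris for $V=C\cup(\text{arc}\times D^q)$, the map $H_q(V)=\mathbb Z[\Lambda_0]\to H_{q-1}(S^{q-1})$ is an isomorphism, because $\Lambda_0$, pushed into the interior, meets the arc once. As $\tilde H_*(V)$ is $\mathbb Z$ in degree $q$ only, $C$ is acyclic, hence contractible. $\square$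

*Proof of Proposition 4.* Choose $m$ odd with $m\in\{n-1,n-2\}$.

**Step 1: the odd-dimensional building block.** We choose $(L^m,P,g)$ with $\eta^j[L,g]\ne0$ in $\tilde\Omega_{m+j}(BP)$ for $j=1,2$. If $m\ge5$, use Lemmas 5 and 7. If $m=3$, which happens only for $n=5$, let $L=S^3_{1/2}(4_1)$, the $1/2$-surgery on the figure-eight knot. This is a homology sphere, and it is hyperbolic (Thurston: $1/2$ is not one of the exceptional slopes $\infty,0,\pm1,\pm2,\pm3,\pm4$). So $L=BP$ with $Z(P)=1$, and we take $g=\mathrm{id}$; $P$ is perfect, and it is normally generated by the meridian. Under a degree-one map $L\to S^3$, $\eta^j[L]\mapsto\eta^j\neq0$ in $\tilde\Omega_{3+j}(S^3)\cong\Omega_j$.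

**Step 2: a homology sphere $\Lambda_0$ of dimension $n-1$ with $\eta[\Lambda_0]\ne0$.** If $n$ is even, then $m=n-1\ge5$ and we put $\Lambda_0=L$. If $n$ is odd, then $m=n-2\geq3$ and we raise the dimension by one, at the price of one factor $\eta$. Let $\Lambda_0^{m+1}$ be the result of surgery on $S^1\times pt\subset S^1\times L$, with the framing for which the spin structure of $S^1_{Lie}\times L$ extends over the handle. Then $\Lambda_0=(S^1\times L^\circ)\cup(D^2\times S^{m-1})$, where $L^\circ=L\setminus\mathrm{int}\,D^m$ is acyclic. In Mayer–Vietoris, the map $\tilde H_i(S^1\times S^{m-1})\to\tilde H_i(S^1\times L^\circ)\oplus\tilde H_i(D^2\times S^{m-1})$ is an isomorphism for $i<m$ and $\mathbb Z\to0$ for $i=m$, so $\Lambda_0$ is a homology sphere. Also $\pi_1(\Lambda_0)=(\mathbb Z\times P)/\mathbb Z=P$. The map $S^1\times L\to L\to BP$ is constant on $S^1\times pt$, so it extends over the trace of the surgery. Hence $[\Lambda_0]=\eta[L]$ and $\eta[\Lambda_0]=\eta^2[L]\ne0$ in $\tilde\Omega_n(BP)$.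

**Step 3: filling.** In all cases $\dim\Lambda_0=n-1\ge4$ and $\pi_1(\Lambda_0)=P=\langle\langle p\rangle\rangle$. Let $\Lambda=\Lambda_0$ if $n=5$, and $\Lambda=\Lambda_0\#\Sigma$ as in Lemma 8 if $n\ge6$. Then $\Lambda$ bounds a contractible $C^n$. The connected sum changes neither $\pi_1$ nor the class in $\tilde\Omega_*(BP)$, since the summand $\Sigma$ maps to a point up to homotopy. $\square$

With Section 6 this proves the smooth part of Theorem A for all $n\ge5$.

To see why Lemma 5 asks for vanishing up to degree $m+3$: for $n$ odd we need (5) with $j=2$, and exactness there involves $\tilde\Omega_{m+q+3}(C_u)$.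

## 11. Replacing diffeomorphisms by homeomorphisms

We now show that the traces of Sections 5 and 6 are not orientation-preservingly homeomorphic. The input is that $TOP/O$ is $2$-connected.

**Step 1: topological spin structures.** A topological spin structure is a lift of the stable tangent bundle from $BSTOP$ to its $2$-connected cover $BSpinTOP$. Since $TOP/O$ is $2$-connected, $\pi_1(STOP)=\pi_1(SO)=\mathbb Z/2$, so on a manifold with $w_2=0$ topological spin structures form a torsor for $H^1(\,\cdot\,;\mathbb Z/2)$. The map from smooth to topological spin structures is a map of torsors, hence a bijection. So $X(K)$ has a unique topological spin structure, and an orientation-preserving homeomorphism $X(K_1)\to X(K_2)$ restricts to a homeomorphism of $M$ exchanging its two spin structures.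

**Step 2: a bordism invariant for homeomorphisms.** The Pontryagin–Thom construction, using stable normal bundles, assigns to a closed topological spin manifold over $Y$ a homeomorphism-invariant class in $MSpinTOP_*(Y)=\pi_*(MSpinTOP\wedge Y_+)$. It vanishes for boundaries and is compatible with the smooth construction. The proof of Lemma 2 used only these properties and the fundamental group. So Lemma 2 holds for homeomorphisms, provided $\eta[\Lambda,\sigma,g]\ne0$ in $MSpinTOP_n(BP)$. The covering argument of Section 5 also holds for homeomorphisms, since these lift to covers in the same way.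

**Step 3: non-vanishing.** The map $BSpin\to BSpinTOP$ has $2$-connected fiber $TOP/O$, so it is $3$-connected. By the Thom isomorphism and the Whitehead theorem for connective spectra, $MSpin\to MSpinTOP$ is an isomorphism on $\pi_j$ for $j\le2$. When $BP=L$ is $3$-dimensional ($n=4$, $5$), the class to be detected maps to $\eta$ or $\eta^2$ in $\pi_j(MSpinTOP)$, $j=n-3$, under a degree-one map $L\to S^3$ and the suspension isomorphism, so it is nonzero. When $P$ comes from Lemma 5, the argument for (5) uses only that the spectrum is connective and that $C_u$ is $(m+q+3)$-connected. So it gives isomorphisms $\pi_j(MSpinTOP)\cong\widetilde{MSpinTOP}_{m+j}(BP)$ for $j\le2$, compatible with (5). Hence $\tilde\Omega_{m+j}(BP)\to\widetilde{MSpinTOP}_{m+j}(BP)$ is an isomorphism for $j\le2$, and $\eta[\Lambda,g]$, which lies in such a group with $j\in\{1,2\}$, stays nonzero. This completes the proof of Theorem A. $\blacksquare$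

## 12. A trace is determined by its boundary with the spin structure

*Proof of Theorem B.* "Only if": a diffeomorphism of traces carries the unique spin structure to the unique spin structure, so its restriction to the boundary is as required. For "if", let $X_i=X(K_i)$, $M=\partial X_1$, and let $F:\partial X_1\to\partial X_2$ be an orientation-preserving diffeomorphism carrying $s_{K_1}$ to $s_{K_2}$. Write $\Theta_{n+1}$ for the group of homotopy $(n+1)$-spheres.

**Step 1: the double $Z$.** We compute the homology of $Z=X_1\cup_F(-X_2)$. It is simply connected, and it is spin because $F$ respects the spin structures. Since $H_n(X_i,M)\cong H^1(X_i)=0$ and $H_{n-1}(X_i,M)\cong H^2(X_i)=0$, the maps $H_{n-1}(M)\to H_{n-1}(X_i)$ are isomorphisms (for $i=2$ through $F$). In Mayer–Vietoris, $\mathbb Z=H_{n-1}(M)\to H_{n-1}(X_1)\oplus H_{n-1}(X_2)=\mathbb Z^2$ is an isomorphism in each component. So $H_{n-1}(Z)=\mathbb Z$, and each $H_{n-1}(X_i)\to H_{n-1}(Z)$ is an isomorphism. Also $H_2(Z)\cong H_1(M)=\mathbb Z$ and $H_n(Z)=0$. Altogether $H_*(Z)\cong H_*(S^2\times S^{n-1})$.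

**Step 2: surgery on $Z$ gives a homotopy sphere.** Represent a generator of $\pi_2(Z)=H_2(Z)=\mathbb Z$ by an embedded $S^2$, which is possible since $\dim Z=n+1\ge5$. Its normal bundle has rank $n-1\ge3$ and is trivial since $w_2(Z)=0$. Let $Z_0$ be the complement of an open tube; it is simply connected. The groups $H_j(Z,Z_0)$ are $\mathbb Z$ for $j=n-1,n+1$ and $0$ otherwise. By duality a generator of $H_{n-1}(Z)$ meets $S^2$ once, so $H_{n-1}(Z)\to H_{n-1}(Z,Z_0)$ is an isomorphism, as is $H_{n+1}(Z)\to H_{n+1}(Z,Z_0)$. Hence $Z_0$ has the homology of $S^2$, generated by a push-off of $S^2$. Surgery on $S^2$ attaches to $Z_0$ a $3$-cell along that generator and an $(n+1)$-cell. So it yields a simply connected homology sphere, i.e. a homotopy sphere $\Sigma$.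

**Step 3: correcting by $\Sigma$ and building an h-cobordism.** Replace $X_1$ by $X_1'=X_1\#(-\Sigma)$ and $Z$ by $Z'=X_1'\cup_F(-X_2)=Z\#(-\Sigma)$. Now the surgery yields $\Sigma\#(-\Sigma)\cong S^{n+1}$. Let
$$W=(Z'\times I)\cup h^3\cup D^{n+2},\qquad\partial W=Z'.$$
Upside down, $W=D^{n+2}\cup h^{n-1}\simeq S^{n-1}$. We claim $H_{n-1}(Z')\to H_{n-1}(W)$ is an isomorphism. Only $H_3(W,Z')$ and $H_{n+2}(W,Z')$ are nonzero. For $n\ge5$, $H_{n-1}(W,Z')=0$, so the map $\mathbb Z\to\mathbb Z$ is onto, hence an isomorphism. For $n=4$ consider
$$H_3(Z')\to H_3(W)\to H_3(W,Z')=\mathbb Z\to H_2(Z')=\mathbb Z\to H_2(W)=0.$$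
The map $\mathbb Z\to\mathbb Z$ is onto, hence injective, so $H_3(Z')\to H_3(W)$ is onto, hence an isomorphism. With Step 1, $X_1'\to W$ and $X_2\to W$ are homology isomorphisms between simply connected spaces, hence homotopy equivalences. So $W$, with corners along $M\times I$, is a simply connected h-cobordism rel boundary from $X_1'$ to $X_2$, of dimension $n+2\ge6$. By the relative h-cobordism theorem $W$ is a product, extending the given product structure on $M\times I$. So $F$ extends to a diffeomorphism $X_1\#\Sigma_0\cong X_2$ with $\Sigma_0=-\Sigma\in\Theta_{n+1}$.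

**Step 4: $X(K)\#\Sigma_0\cong X(K)$ for all $\Sigma_0\in\Theta_{n+1}$.** This removes the correction. For $n=4$, $\Theta_5=0$. For $n\ge5$, $\Sigma_0=D^{n+1}\cup_\varphi D^{n+1}$ with $\varphi\in\mathrm{Diff}^+(S^n)$. By uniqueness of embedded discs up to isotopy, we may assume that $\varphi$ is supported in a disc disjoint from the attaching region of the handle. The manifold $D^{n+1}\#\Sigma_0$ is a collar $S^n\times[\frac12,1]$ glued to a disc by $\varphi^{\pm1}$. The map that is $\varphi^{\pm1}\times\mathrm{id}$ on the collar, with the appropriate sign, and the identity on the disc, is a diffeomorphism $D^{n+1}\#\Sigma_0\cong D^{n+1}$ restricting to $\varphi^{\pm1}$ on $S^n$. It is the identity near the attaching region, so it extends over the handle.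

Steps 3 and 4 give $X(K_2)\cong X(K_1)\#\Sigma_0\cong X(K_1)$. For the last statement, identify the boundary of each trace in question with $M$. Each trace then determines one of the two spin structures on $M$, and two traces determining the same one are diffeomorphic by what was just shown. So there are at most two. $\blacksquare$

## 13. When both spin structures come from traces

*Proof of Theorem C.* Let $n\ge5$, $M=S^n(K)$, let $\gamma\subset M$ be the core circle dual to $K$, and let $s'\ne s_K$ be the other spin structure. By Section 3, one framing of $\gamma$, the one over which $s_K$ extends, gives $S^n$. The other, over which $s'$ extends, gives the homotopy sphere $\Sigma_K$.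

**If.** Suppose (i) and (ii) hold. Let $K^*\subset\Sigma_K\cong S^n$ be the belt sphere of the second surgery. By Lemma 1, $S^n(K^*)\cong M$, and if $X(K^*)\cong X(K)$, then an orientation-preserving diffeomorphism of $M$ would exchange the spin structures, contrary to (ii). So $X(K^*)\not\cong X(K)$.

**Only if.** Suppose two non-diffeomorphic traces have boundary $\cong M$. By Theorem B their spin structures, transported to $M$, are not related by any orientation-preserving diffeomorphism of $M$. So they are the two different spin structures of $M$, and (ii) holds. In particular there are a knot $K_2$ and a diffeomorphism $S^n(K_2)\cong M$ taking $s_{K_2}$ to $s'$. It remains to prove (i).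

Attach to $X(K_2)$ the $2$-handle along $\gamma$ with the framing over which $s'$ extends. As $X(K_2)\simeq S^{n-1}$ is simply connected, this gives a simply connected spin manifold $Q^{n+1}\simeq S^{n-1}\vee S^2$ with $\partial Q=\Sigma_K$. We remove $H_2(Q)$ and $H_{n-1}(Q)$ by one surgery. As $\partial Q$ is a homology sphere, $H_2(Q)\cong H_2(Q,\partial Q)\cong H^{n-1}(Q)$, so the pairing $H_2(Q)\times H_{n-1}(Q)\to\mathbb Z$ is unimodular. Let $S^2\subset\mathrm{int}\,Q$ be an embedded sphere generating $H_2(Q)=\pi_2(Q)$; its normal bundle is trivial as $w_2(Q)=0$. Its complement $Q_0$ is simply connected. Again $H_j(Q,Q_0)$ is $\mathbb Z$ for $j=n-1,n+1$ and $0$ otherwise, and $H_{n-1}(Q)\to H_{n-1}(Q,Q_0)$ is an isomorphism by unimodularity. Now $H_{n+1}(Q)=H_n(Q)=0$, so $H_n(Q_0)\cong H_{n+1}(Q,Q_0)=\mathbb Z$, generated by the boundary $S^2\times S^{n-2}$ of the tube. The remaining reduced homology of $Q_0$ is $H_2(Q_0)\cong H_2(Q)=\mathbb Z$, generated by a push-off. Surgery on $S^2$ glues in $D^3\times S^{n-2}$, that is, it attaches a $3$-cell along the push-off and an $(n+1)$-cell whose boundary class is $[S^2\times S^{n-2}]$.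 These kill the two generators. The result is simply connected and acyclic, hence contractible, of dimension $n+1\ge6$, with simply connected boundary $\Sigma_K$. By the h-cobordism theorem it is $D^{n+1}$, so $\Sigma_K\cong S^n$. This is (i). $\blacksquare$
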